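# Triangular $r$-matrices on maximal parabolics as limits of generalized Cremmer–Gervais orbits

Throughout, $k$ is an algebraically closed field of characteristic $0$, $e_{ij}$ are the matrix units, and $x\wedge y=x\otimes y-y\otimes x$.

## 1. A straight line inside an orbit, and the case of $\mathfrak{sl}_2$

An $r$-matrix is a skew tensor that solves a quadratic equation. There are two kinds of solutions, according to whether the quadratic expression vanishes or not. If we take a solution of the non-vanishing kind, move it to infinity inside its orbit under conjugation, and rescale, then the limit can only be of the vanishing kind. Gerstenhaber and Giaquinto conjectured that one specific solution $r_{m,n}$ of the first kind degenerates in this way to one specific solution of the second kind, the one that lives on the maximal parabolic subalgebra $\mathfrak p_{m,n}$ of $\mathfrak{sl}_n$. The problem is stated in Garrett Johnson, "Differential-Dunkl Operators and Nonstandard Solutions to the Classical Yang-Baxter Equation", arXiv:1309.5096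 (2013).

The answer one would first guess is: yes, and the limit is reached along a straight line. That is, there is a nilpotent $X$ for which $\exp(tX).r_{m,n}=r_{m,n}+t[X,r_{m,n}]$, and letting $t\to\infty$ we arrive at $[X,r_{m,n}]$. We shall see that the "yes" is right for all coprime $m<n$. The straight line is right for $m=1$, but its most natural form cannot occur once $2\le m\le n-2$. We first make the words precise.

**Definition ($r$-matrices).** Let $\mathfrak g$ be a simple Lie algebra over $k$ (our main case is $\mathfrak{sl}_n$). For $r\in\mathfrak g\wedge\mathfrak g$ put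
$$\langle\langle r,r\rangle\rangle=[r_{12},r_{13}]+[r_{12},r_{23}]+[r_{13},r_{23}]\in\wedge^3\mathfrak g .$$
Then $r$ is an $r$-matrix if $\langle\langle r,r\rangle\rangle$ is $\mathfrak g$-invariant; it is triangular if $\langle\langle r,r\rangle\rangle=0$ and quasitriangular if $\langle\langle r,r\rangle\rangle\ne0$.

The space $(\wedge^3\mathfrak g)^{\mathfrak g}$ is spanned by one element $\Omega\neq0$ (a classical fact for simple $\mathfrak g$). Put $\mathcal M=\{r\in\mathfrak g\wedge\mathfrak g:\langle\langle r,r\rangle\rangle=\Omega\}$. Since $k$ is algebraically closed, we can rescale: the class $[r]\in\mathbb P(\mathfrak g\wedge\mathfrak g)$ of a nonzero $r$ lies in the image of $\mathcal M$ if and only if $\langle\langle r,r\rangle\rangle$ is a nonzero multiple of $\Omega$.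

**Definition (boundary, orbit closure).** A nonzero $r$ is a boundary $r$-matrix if $[r]$ lies in the Zariski closure of the image of $\mathcal M$ in $\mathbb P(\mathfrak g\wedge\mathfrak g)$ but not in that image. We say that $r$ lies in the closure of the orbit of $r'$ if $[r]$ lies in the Zariski closure, in $\mathbb P(\mathfrak g\wedge\mathfrak g)$, of the image of the adjoint orbit of $r'$.

Gerstenhaber and Giaquinto showed that boundary points are triangular.

**Definition (carrier).** The carrier of $r$ is the smallest subalgebra $\mathfrak f\subseteq\mathfrak g$ with $r\in\mathfrak f\wedge\mathfrak f$.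

Nondegenerate triangular $r$-matrices on $\mathfrak f$ correspond bijectively to nondegenerate skew forms $F$ on $\mathfrak f$ satisfying the cocycle identity
$$F([X,Y],Z)+F([Y,Z],X)+F([Z,X],Y)=0. \tag{1}$$
Such a pair $(\mathfrak f,F)$ is called quasi-Frobenius. It is Frobenius if $F(X,Y)=\eta([X,Y])$ for some $\eta\in\mathfrak f^*$; by the Jacobi identity every form $\eta([X,Y])$ satisfies (1). For instance, the Borel subalgebra of $\mathfrak{sl}_2$ spanned by $h=e_{11}-e_{22}$ and $e=e_{12}$ is Frobenius: take $\eta(e)=1$, $\eta(h)=0$, so that $F(h,e)=\eta(2e)=2$. A two-dimensional abelian algebra is quasi-Frobenius, since every skew form satisfies (1), but it is not Frobenius, since $\eta([X,Y])=0$ always.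

**Test on $\mathfrak{sl}_2$.** Write $e=e_{12}$, $f=e_{21}$, $h=e_{11}-e_{22}$, and take $r=\frac12e\wedge f$. Directly,
$$[r_{12},r_{13}]=\tfrac14(h\otimes e\otimes f-h\otimes f\otimes e),\quad [r_{12},r_{23}]=\tfrac14(-e\otimes h\otimes f+f\otimes h\otimes e),\quad [r_{13},r_{23}]=\tfrac14(e\otimes f\otimes h-f\otimes e\otimes h).$$
The sum is $\frac14$ times the full antisymmetrization of $h\otimes e\otimes f$, so $r$ is quasitriangular. With $X=\frac12e$ we get $[X,r]=\frac14e\wedge h$ and $[X,e\wedge h]=\frac12e\wedge(-2e)=0$, so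
$$\exp(tX).r=\tfrac12e\wedge f+\tfrac t4\,e\wedge h .$$
As $t\to\infty$ the class tends to that of $e\wedge h$, whose carrier is the Borel subalgebra. The straight line works.

In this case we can see everything. The bracket $x\wedge y\mapsto[x,y]$ is an isomorphism of $\mathfrak{sl}_2$-modules $\wedge^2\mathfrak{sl}_2\to\mathfrak{sl}_2$, taking $e\wedge f,\ h\wedge e,\ h\wedge f$ to $h,\ 2e,\ -2f$. As $\wedge^3\mathfrak{sl}_2$ is the trivial one-dimensional module, $r\mapsto\langle\langle r,r\rangle\rangle$ is an invariant quadratic form on the adjoint module, nonzero by the computation above, hence a nonzero multiple of $\det$. So the image of $\mathcal M$ in $\mathbb P^2$ is the complement of the conic $\det=0$. It is the single orbit of $[e\wedge f]$, because traceless matrices with nonzero determinant are conjugate to multiples of $h$. The boundary is the conic, which is the single orbit of $[h\wedge e]$. The orbit has dimension $2$ and its boundary has dimension $1$.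

## 2. Maximal parabolics, the matrices $r_{m,n}$, and a hand computation in $\mathfrak{sl}_3$

**Definition (the parabolic).** For $1\le m<n$ let $\mathfrak p_{m,n}\subset\mathfrak{sl}_n$ be the traceless matrices in the span of the $e_{j\ell}$ with $j\le m$ or $m<\ell$. It is the maximal parabolic subalgebra obtained by deleting $e_{m+1,m}$, and it is the stabilizer of $V_m=\mathrm{span}(e_1,\dots,e_m)\subset k^n$.

Two facts are known. Fact (i): $H^2(\mathfrak p_{m,n},k)=0$, that is, every skew form satisfying (1) on $\mathfrak p_{m,n}$ has the form $\eta([X,Y])$, so $\mathfrak p_{m,n}$ is quasi-Frobenius if and only if it is Frobenius; we reprove this fact in Section 9. Fact (ii), due to Elashvili: $\mathfrak p_{m,n}$ is Frobenius if and only if $\gcd(m,n)=1$. As a sanity check, $\dim\mathfrak p_{2,4}=15-4=11$ is odd, so $\mathfrak p_{2,4}$ carries no nondegenerate skew form at all.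

So for coprime $m<n$ there are triangular $r$-matrices with carrier $\mathfrak p_{m,n}$. They come from Frobenius functionals, which form one open orbit, so they are conjugate under the corresponding parabolic subgroup. This justifies speaking of "the" triangular $r$-matrix with carrier $\mathfrak p_{m,n}$. (The proof below will not use this conjugacy.)

**Definition (generalized Cremmer–Gervais $r$-matrices).** Let $\mathfrak h\subset\mathfrak{sl}_n$ be the diagonal Cartan subalgebra and $\Gamma=\{\alpha_1,\dots,\alpha_{n-1}\}$ the simple roots, $\alpha_i=\varepsilon_i-\varepsilon_{i+1}$. For $\beta=\varepsilon_i-\varepsilon_j$ put $e_\beta=e_{ij}$ and $h_\beta=e_{ii}-e_{jj}$; for $\beta\in\mathfrak h^*$ put $(\beta\otimes1)(x\otimes y)=\beta(x)y$. For coprime $1\le m<n$ let $\Gamma_1=\{\alpha_i:i\ne n-m\}$, $\Gamma_2=\{\alpha_i:i\neq m\}$, and let $T:\Gamma_1\to\Gamma_2$, $T(\alpha_i)=\alpha_{i+m}$ with index mod $n$, extended additively to positive roots in the span of $\Gamma_1$. Then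
$$r_{m,n}=r_0+\tfrac12\sum_{1\le i<j\le n}e_{ij}\wedge e_{ji}+\sum_\alpha\sum_{q\ge1}e_\alpha\wedge e_{-T^q\alpha}, \tag{2}$$
where $\alpha$ runs over positive roots in the span of $\Gamma_1$ and $q$ over those $q\ge1$ for which $T^q\alpha$ is defined. Here $r_0\in\mathfrak h\wedge\mathfrak h$ is the unique element with
$$((\alpha-T\alpha)\otimes1)(r_0)=\tfrac12(h_\alpha+h_{T\alpha})\qquad\text{for all }\alpha\in\Gamma_1. \tag{3}$$

For $m=1$ this is the Cremmer–Gervais $r$-matrix. The $r_{m,n}$ are quasitriangular; this, and the existence and uniqueness of $r_0$, will also come out of the proof of Lemma 3.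

**Examples.** For $(1,2)$ we have $\Gamma_1=\emptyset$, $r_0=0$ and $r_{1,2}=\frac12e\wedge f$. For $(1,3)$ we have $\Gamma_1=\{\alpha_1\}$, $T\alpha_1=\alpha_2$. Write $h_i=h_{\alpha_i}$ and $r_0=c\,h_1\wedge h_2$. Since $(\alpha_1-\alpha_2)(h_1)=3$ and $(\alpha_1-\alpha_2)(h_2)=-3$, (3) reads $3c(h_1+h_2)=\frac12(h_1+h_2)$, so $c=\frac16$ and
$$r_{1,3}=\tfrac16h_1\wedge h_2+\tfrac12\sum_{i<j}e_{ij}\wedge e_{ji}+e_{12}\wedge e_{32}.$$
For $(2,5)$ the map $T$ is the chain $\alpha_2\mapsto\alpha_4\mapsto\alpha_1\mapsto\alpha_3$, together with $\alpha_1+\alpha_2\mapsto\alpha_3+\alpha_4$. The last sum in (2) is $e_{23}\wedge(e_{54}+e_{21}+e_{43})+e_{45}\wedge(e_{21}+e_{43})+e_{12}\wedge e_{43}+e_{13}\wedge e_{53}$.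

**Test on $(1,3)$.** Take $X=e_{12}+\frac12e_{23}$. We need
$$[X,h_1]=-2e_{12}+\tfrac12e_{23},\quad[X,h_2]=e_{12}-e_{23},\quad[X,e_{12}]=-\tfrac12e_{13},\quad[X,e_{23}]=e_{13},\quad[X,e_{13}]=0,$$
$$[X,e_{21}]=h_1,\quad[X,e_{32}]=\tfrac12h_2,\quad[X,e_{31}]=\tfrac12e_{21}-e_{32}.$$
Applying $X$ to the three parts of $r_{1,3}$ gives
$$\tfrac16[X,h_1\wedge h_2]=-\tfrac13e_{12}\wedge h_2-\tfrac16e_{12}\wedge h_1+\tfrac1{12}e_{23}\wedge h_2+\tfrac16e_{23}\wedge h_1,$$
$$\tfrac12\sum_{i<j}[X,e_{ij}\wedge e_{ji}]=\tfrac12e_{12}\wedge h_1+\tfrac14e_{23}\wedge h_2,\qquad[X,e_{12}\wedge e_{32}]=-\tfrac12e_{13}\wedge e_{32}+\tfrac12e_{12}\wedge h_2 .$$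
With $D_1=\frac16\mathrm{diag}(2,-1,-1)=\frac16(2h_1+h_2)$ and $D_2=\frac16\mathrm{diag}(1,1,-2)=\frac16(h_1+2h_2)$, the sum is
$$b=[X,r_{1,3}]=e_{12}\wedge D_1+e_{23}\wedge D_2+\tfrac12e_{32}\wedge e_{13}.$$
The six vectors that occur are a basis of $\mathfrak p_{1,3}$. Moreover $[X,D_1]=-\frac12e_{12}$ and $[X,D_2]=-\frac14e_{23}$, so
$$[X,b]=-\tfrac12e_{13}\wedge D_1+e_{13}\wedge D_2-\tfrac14e_{13}\wedge h_2=0,\qquad\text{because }-\tfrac12D_1+D_2=\tfrac14\,\mathrm{diag}(0,1,-1)=\tfrac14h_2 .$$
So $\exp(tX).r_{1,3}=r_{1,3}+tb$, and again the straight line works. Since $\langle\langle r_{1,3}+tb,r_{1,3}+tb\rangle\rangle$ does not depend on $t$, its $t^2$-coefficient $\langle\langle b,b\rangle\rangle$ vanishes.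

In fact for $m=1$ and all $n$ the following is known. With $X=\frac12[(n-1)e_{12}+(n-2)e_{23}+\cdots+e_{n-1,n}]$ one has $\exp(tX).r_{1,n}=r_{1,n}+t[X,r_{1,n}]$, and $[X,r_{1,n}]$ is a boundary $r$-matrix with carrier $\mathfrak p_{1,n}$, in the closure of the $SL_n$-orbit of $r_{1,n}$.

## 3. The conjecture for all coprime $m<n$, its sharpness, and its form for all parabolics

The conjecture of Gerstenhaber and Giaquinto says: if $m<n$ are relatively prime positive integers, then the triangular $r$-matrix with carrier $\mathfrak p_{m,n}$ is a boundary $r$-matrix and lies in the closure of the $SL_n$-orbit of $r_{m,n}$. It is true.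

**Theorem 1.** Let $\gcd(m,n)=1$, $1\le m<n$, and let $r$ be any triangular $r$-matrix with carrier $\mathfrak p_{m,n}$. Then $r$ is a boundary $r$-matrix and lies in the closure of the $SL_n$-orbit of $r_{m,n}$. More precisely, there is a morphism $s\mapsto\rho_s\in\mathfrak g\wedge\mathfrak g$ on an open neighborhood of $0$ in $\mathbb A^1$ with $\rho_0=r$ and $\rho_s\in2s\cdot(SL_n.r_{m,n})$ for $s\ne0$.

**Theorem 2.** Let $\gcd(m,n)=1$.

(a) Every triangular $r$-matrix in the closure of the $SL_n$-orbit of $r_{m,n}$ has carrier contained in an $SL_n$-conjugate of $\mathfrak p_{m,n}$. Hence, for $m'$ coprime to $n$, a triangular $r$-matrix with carrier $\mathfrak p_{m',n}$ lies in the closure of the orbit of $r_{m,n}$ if and only if $m'=m$.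

(b) In $\mathbb P(\mathfrak g\wedge\mathfrak g)$ the orbit of $[r_{m,n}]$ has dimension $n^2-2$ and that of $[r]$ ($r$ as in Theorem 1) has dimension $n^2-3$. So $\overline{SL_n[r]}$ is an irreducible component, of codimension $1$, of $\overline{SL_n[r_{m,n}]}\setminus SL_n[r_{m,n}]$.

**Theorem 3.** Let $\mathfrak g$ be simple over $k$, $G$ a connected group with Lie algebra $\mathfrak g$, and $\mathfrak p\subsetneq\mathfrak g$ a parabolic subalgebra. Every triangular $r$-matrix $r$ with carrier $\mathfrak p$ is a boundary $r$-matrix. If moreover its form $F$ is exact, that is, $F(X,Y)=\eta([X,Y])$ for some $\eta\in\mathfrak p^*$, then $[r]$ lies in the closure of one $G$-orbit $[O_{\mathfrak p}]$ of quasitriangular classes depending only on $\mathfrak p$, and $G[r]$ has codimension one in $\overline{[O_{\mathfrak p}]}$.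

## 4. Skew tensors as Lagrangian graphs over $k[\varepsilon]/(\varepsilon^2-s^2)$

In this section and in Section 6, $\mathfrak g$ is simple, $G$ is connected with Lie algebra $\mathfrak g$, and $\langle\,,\rangle$ is a nondegenerate invariant symmetric form on $\mathfrak g$. For $\mathfrak{sl}_n$ take $G=SL_n$ and $\langle x,y\rangle=\mathrm{tr}(xy)$.

**Tensors as maps.** For $r=\sum a_i\otimes b_i\in\mathfrak g\wedge\mathfrak g$ let $R=R_r:\mathfrak g\to\mathfrak g$, $R(x)=\sum a_i\langle b_i,x\rangle$. In particular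
$$R_{x\wedge y}(z)=x\langle y,z\rangle-y\langle x,z\rangle . \tag{4}$$
This is a linear, $G$-equivariant bijection from $\mathfrak g\wedge\mathfrak g$ to the skew maps, those with $\langle Rx,y\rangle=-\langle x,Ry\rangle$. Equivariance means $R_{g.r}=\mathrm{Ad}g\,R_r\,\mathrm{Ad}g^{-1}$, and infinitesimally $R_{[x,r]}=[\mathrm{ad}x,R_r]$. Skewness gives $\ker R=(\mathrm{im}R)^\perp$. Finally, $\mathrm{im}R$ is the smallest subspace $U$ with $r\in U\wedge U$. Indeed, if $r\in U\wedge U$ then clearly $\mathrm{im}R\subseteq U$. Conversely, taking the $b_i$ to be a basis shows $a_i\in\mathrm{im}R$, so $r\in\mathrm{im}R\otimes\mathfrak g$; by skewness also $r\in\mathfrak g\otimes\mathrm{im}R$, so $r\in\mathrm{im}R\otimes\mathrm{im}R$.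

**Maps as graphs.** For $s\in k$ let $A_s=k[\varepsilon]/(\varepsilon^2-s^2)$ and
$$D_s=\mathfrak g\otimes A_s=\mathfrak g\oplus\varepsilon\mathfrak g,\qquad Q(a+\varepsilon b,a'+\varepsilon b')=\langle a,b'\rangle+\langle b,a'\rangle .$$
For $s=0$ these are the dual numbers; for $s\ne0$, $A_s\cong k\times k$. The form $Q$ is symmetric and nondegenerate, and it is the $\varepsilon$-coefficient of the $A_s$-bilinear extension of $\langle\,,\rangle$. For a linear map $R$ put $\mathcal G_R=\{Rx+\varepsilon x:x\in\mathfrak g\}$. The $\mathcal G_R$ are exactly the complements of $\mathfrak g$ in $\mathfrak g\oplus\varepsilon\mathfrak g$. Since $Q(Rx+\varepsilon x,Ry+\varepsilon y)=\langle Rx,y\rangle+\langle x,Ry\rangle$ and $\dim\mathcal G_R=\dim\mathfrak g$, the subspace $\mathcal G_R$ is $Q$-Lagrangian if and only if $R$ is skew.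

Let $\Omega_0\in\wedge^3\mathfrak g$ be defined by $\langle x\otimes y\otimes z,\Omega_0\rangle=-\langle x,[y,z]\rangle$. It is $\mathfrak g$-invariant, and it is nonzero because $[\mathfrak g,\mathfrak g]\ne0$, so it is a nonzero multiple of $\Omega$.

**Lemma 1.** For $R=R_r$ skew, $\mathcal G_R$ is a subalgebra of $D_s$ if and only if $\langle\langle r,r\rangle\rangle=s^2\Omega_0$.

*Proof.* The purpose is to write both conditions in terms of $R$. By skewness $\sum\langle a_i,x\rangle b_i=-Rx$. Therefore pairing with $x\otimes y\otimes z$ gives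
$$[r_{12},r_{13}]=\sum[a_i,a_j]\otimes b_i\otimes b_j\ \longmapsto\ \langle x,[Ry,Rz]\rangle,$$
$$[r_{12},r_{23}]=\sum a_i\otimes[b_i,a_j]\otimes b_j\ \longmapsto\ -\langle[Rx,Rz],y\rangle,\qquad[r_{13},r_{23}]=\sum a_i\otimes a_j\otimes[b_i,b_j]\ \longmapsto\ \langle[Rx,Ry],z\rangle .$$
By invariance and skewness, $-\langle[Rx,Rz],y\rangle=-\langle Rx,[Rz,y]\rangle=\langle x,R[Rz,y]\rangle=-\langle x,R[y,Rz]\rangle$ and $\langle[Rx,Ry],z\rangle=\langle Rx,[Ry,z]\rangle=-\langle x,R[Ry,z]\rangle$. So
$$\langle x\otimes y\otimes z,\langle\langle r,r\rangle\rangle\rangle=\big\langle x,\,[Ry,Rz]-R([Ry,z]+[y,Rz])\big\rangle . \tag{5}$$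
On the other hand, in $D_s$,
$$[Ry+\varepsilon y,Rz+\varepsilon z]=[Ry,Rz]+s^2[y,z]+\varepsilon([Ry,z]+[y,Rz]),$$
which lies in $\mathcal G_R$ if and only if $[Ry,Rz]+s^2[y,z]=R([Ry,z]+[y,Rz])$. By (5), this holds for all $y,z$ if and only if $\langle\langle r,r\rangle\rangle$ pairs with every $x\otimes y\otimes z$ to $-s^2\langle x,[y,z]\rangle$. $\square$

Two consequences. First, a nonzero $r$ has class in the image of $\mathcal M$ if and only if $\langle\langle r,r\rangle\rangle=\lambda\Omega_0$ with $\lambda\ne0$. Second, if $r$ is triangular then $[Ry,Rz]=R([Ry,z]+[y,Rz])$, so $\mathrm{im}R$ is a subalgebra, and hence the carrier of a triangular $r$ is $\mathrm{im}R_r$.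

**The case $s\neq0$.** Evaluating $\varepsilon$ at $\pm s$ gives a Lie algebra isomorphism $\gamma_s:D_s\to\mathfrak g\times\mathfrak g$, $a+\varepsilon b\mapsto(a+sb,a-sb)$, which takes $\mathfrak g$ to the diagonal $\Delta$. For $r\in\mathfrak g\wedge\mathfrak g$ put
$$L(r)=\{((R+\tfrac12)x,(R-\tfrac12)x):x\in\mathfrak g\}\subset\mathfrak g\times\mathfrak g .$$
If $(u,v)\in L(r)$, then $x=u-v$ and $Rx=\frac12(u+v)$. Hence $L(r)\cap\Delta=0$, and $L(r)$ determines $r$. By equivariance $L(g.r)=(\mathrm{Ad}g,\mathrm{Ad}g)L(r)$. Finally,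
$$\gamma_s(\mathcal G_{R_r})=\{(Rx+sx,Rx-sx)\}=L(r/2s), \tag{6}$$
as one sees by replacing $x$ with $x/2s$. In particular, by Lemma 1 with $s=\frac12$, $L(r)$ is a subalgebra if and only if $\langle\langle r,r\rangle\rangle=\frac14\Omega_0$.

**Example.** For $r=\frac12e\wedge f$ in $\mathfrak{sl}_2$, (4) gives $Re=\frac12e$, $Rf=-\frac12f$, $Rh=0$, so $L(r)$ is spanned by $(e,0)$, $(0,f)$, $(h,-h)$. It is a subalgebra complementary to $\Delta$.

## 5. The grading obstruction to a straight line of degree one for $2\le m\le n-2$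

With this dictionary we can see where the straight-line approach stops. The $X$ of the case $m=1$ is a combination of the $e_{i,i+1}$, and one would look for such an $X$ for every $m$.

**Observation.** Let $\gcd(m,n)=1$ and $2\le m\le n-2$. There is no $X=\sum_ic_ie_{i,i+1}$ for which $b=[X,r_{m,n}]$ is a triangular $r$-matrix whose carrier is an $SL_n$-conjugate of $\mathfrak p_{m,n}$.

*Proof.* Let $D\in\mathfrak h$ have entries $d_a=\frac{n+1}2-a$, so $[D,e_{ab}]=(b-a)e_{ab}$. This grades $\mathfrak g=\bigoplus_d\mathfrak g_d$. Since $T$ moves both indices of a root by the same amount, every term of (2) has degree $0$: $[D,r_{m,n}]=0$. As $X$ has degree $1$, $[D,b]=b$, so with $B=R_b$ we have $[D,Bx]=B[D,x]+Bx$, that is, $B(\mathfrak g_d)\subseteq\mathfrak g_{d+1}$.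

Suppose $\mathfrak q=\mathrm{im}B$ is the stabilizer of an $m$-dimensional $V\subset k^n$. Since $\mathfrak q$ is graded, $D$ normalizes it; parabolic subalgebras are self-normalizing, so $D\in\mathfrak q$ and $DV\subseteq V$. The eigenvalues of $D$ on $k^n$ are distinct, so $V=\mathrm{span}(e_i:i\in I)$ with $|I|=m$, and $\mathfrak q$ consists of the traceless matrices without $e_{ab}$-component for $b\in I$, $a\notin I$. The kernel of $B$ is $\mathfrak q^\perp$, and the trace form pairs $\mathfrak g_d$ perfectly with $\mathfrak g_{-d}$. Counting ranks on $\mathfrak g_d$,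
$$\dim\mathfrak q_{d+1}=\dim\mathfrak g_d-\dim(\mathfrak q^\perp)_d=\dim\mathfrak q_{-d}\qquad\text{for all }d .$$
For $d=0$: $\dim\mathfrak q_1=\dim\mathfrak q_0=n-1$, so all $e_{i,i+1}$ lie in $\mathfrak q$; thus $i+1\in I$ implies $i\in I$, and $I=\{1,\dots,m\}$. For $d=2$: $\mathfrak q_3=\mathfrak g_3$ has dimension $n-3$. But among the $n-2$ vectors $e_{i+2,i}$ of $\mathfrak g_{-2}$, exactly those with $i\le m<i+2$, namely $i=m-1$ and $i=m$, are missing from $\mathfrak q$; both occur because $m\ge2$ and $m+2\le n$. So $\dim\mathfrak q_{-2}=n-4\ne n-3$, a contradiction. $\square$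

The first case is $(2,5)$: there $\mathfrak q_3$ is spanned by $e_{14},e_{25}$, while $\mathfrak q_{-2}$ is spanned by $e_{53}$ alone. This does not touch the conjecture; it says only that the line from the case $m=1$, which moves $r_{m,n}$ by an $X$ of degree one, is not available.

The way past this is to travel in the other direction and to move Lagrangian subalgebras instead of tensors. By Lemma 1, a triangular $r$ is a Lagrangian subalgebra of $D_0$ complementary to $\mathfrak g$, and a quasitriangular one is, up to scale, the same thing in $D_s$ with $s\ne0$. We start from the triangular $r$ on $\mathfrak p_{m,n}$. Its Lagrangian subalgebra turns out to be $(1+\varepsilon e)(\mathfrak p\oplus\varepsilon\mathfrak n)(1+\varepsilon e)^{-1}$ for a matrix $e$, and this expression makes sense whatever the value of $\varepsilon^2$. Changing $\varepsilon^2$ from $0$ to $s^2$ deforms $r$ out of the boundary. What remains is to recognize the orbit in which we land. That is the task of Sections 6 and 7.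

## 6. The $G\times G$-orbit $\mathcal X_{\mathfrak p}$ and its part transverse to the diagonal

Let $\mathfrak p=\mathfrak l\oplus\mathfrak n\subsetneq\mathfrak g$ be parabolic with nilradical $\mathfrak n$ and Levi subalgebra $\mathfrak l$, and let $\mathfrak z$ be the center of $\mathfrak l$. Recall that $\mathfrak n=\mathfrak p^\perp$ and that $\mathfrak p$ is its own normalizer. Put
$$L_{\mathfrak p}=\{(x,y)\in\mathfrak p\times\mathfrak p:x-y\in\mathfrak n\},\qquad\dim L_{\mathfrak p}=\dim\mathfrak p+\dim\mathfrak n=\dim\mathfrak g,$$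
a subalgebra of $\mathfrak g\times\mathfrak g$. Let $\mathcal X_{\mathfrak p}$ be the $G\times G$-orbit of $L_{\mathfrak p}$ in the Grassmannian of $\mathfrak g\times\mathfrak g$.

**Lemma 2.** The set of $L'\in\mathcal X_{\mathfrak p}$ with $L'\cap\Delta=0$ is empty or a single orbit of the diagonal $G$. The stabilizer in $G$ of such an $L'$ has dimension $\dim\mathfrak z$.

*Proof.* **Step 1: the dimension of $\mathcal X_{\mathfrak p}$.** In characteristic $0$ the Lie algebra of the stabilizer of $L_{\mathfrak p}$ in $G\times G$ is the normalizer $N(L_{\mathfrak p})$ in $\mathfrak g\times\mathfrak g$. Let $(u,v)\in N(L_{\mathfrak p})$. Both projections of $L_{\mathfrak p}$ are $\mathfrak p$, so $u$ and $v$ normalize $\mathfrak p$, hence $u,v\in\mathfrak p$. Now $(v,v)\in L_{\mathfrak p}$ normalizes $L_{\mathfrak p}$, so $(w,0)$ with $w=u-v$ does too. Since $[(w,0),(x,y)]=([w,x],0)$, this means $[w,\mathfrak p]\subseteq\mathfrak n$, that is, $w+\mathfrak n$ is central in $\mathfrak p/\mathfrak n\cong\mathfrak l$, that is, $w\in\mathfrak z+\mathfrak n$.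 Each implication reverses, so
$$N(L_{\mathfrak p})=\{(u,v)\in\mathfrak p\times\mathfrak p:u-v\in\mathfrak z+\mathfrak n\},$$
of dimension $\dim\mathfrak p+\dim\mathfrak z+\dim\mathfrak n=\dim\mathfrak g+\dim\mathfrak z$. Hence $\dim\mathcal X_{\mathfrak p}=2\dim\mathfrak g-(\dim\mathfrak g+\dim\mathfrak z)=\dim\mathfrak g-\dim\mathfrak z$.

**Step 2: the diagonal stabilizer.** Let $L'\in\mathcal X_{\mathfrak p}$ with $L'\cap\Delta=0$. Its stabilizer in the diagonal $G$ has Lie algebra $N(L')\cap\Delta$. As $L'$ is a subalgebra, $L'\subseteq N(L')$, and as $L'\cap\Delta=0$, the space $N(L')\cap\Delta$ injects into $N(L')/L'$. So its dimension is at most $\dim\mathfrak z$. It is also at least $(\dim\mathfrak g+\dim\mathfrak z)+\dim\mathfrak g-2\dim\mathfrak g=\dim\mathfrak z$. So it equals $\dim\mathfrak z$.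

**Step 3: one orbit.** By Step 2, $\dim G\cdot L'=\dim\mathfrak g-\dim\mathfrak z=\dim\mathcal X_{\mathfrak p}$. Since $G\times G$ is connected, $\mathcal X_{\mathfrak p}$ is irreducible; since orbits are locally closed, $G\cdot L'$ contains a nonempty open subset of $\mathcal X_{\mathfrak p}$. Any two nonempty open subsets of an irreducible variety meet, so any two such orbits meet and hence coincide. $\square$

**Example.** For the Borel subalgebra of $\mathfrak{sl}_2$, $L_{\mathfrak p}=\mathrm{span}\{(h,h),(e,0),(0,e)\}$. Conjugating the second factor by the swap $e_1\leftrightarrow e_2$, which sends $e\mapsto f$ and $h\mapsto-h$, we get $\mathrm{span}\{(h,-h),(e,0),(0,f)\}$. This is $L(\frac12e\wedge f)$ from Section 4. So $L(r_{1,2})\in\mathcal X_{\mathfrak p_{1,2}}$; the next section does this for all $r_{m,n}$.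

## 7. The Lagrangian subalgebra of $r_{m,n}$ as a cyclic twist of $L_{\mathfrak p_{m,n}}$

Now $\mathfrak g=\mathfrak{sl}_n$, $\gcd(m,n)=1$, $\mathfrak p=\mathfrak p_{m,n}$. Here $\mathfrak n=\mathfrak p^\perp=\mathrm{span}\{e_{j\ell}:j\le m<\ell\}$ and $\dim\mathfrak z=1$. Let $P$ be the permutation matrix with $Pe_i=e_{i-m}$, indices mod $n$ in $\{1,\dots,n\}$, so $\mathrm{Ad}P(e_{j\ell})=e_{j-m,\ell-m}$. Put
$$L^\sharp=(1,\mathrm{Ad}P)L_{\mathfrak p}=\{(x,PyP^{-1}):x,y\in\mathfrak p,\ x-y\in\mathfrak n\}.$$
It lies in $\mathcal X_{\mathfrak p}$, because $GL_n$ acts on $\mathfrak g$ through the same group of automorphisms as $SL_n$.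

**Lemma 3.** $L(r_{m,n})=L^\sharp$.

*Proof.* Both sides have dimension $\dim\mathfrak g$, so it suffices to show $L(r_{m,n})\subseteq L^\sharp$. Let $R=R_{r_{m,n}}$. We test $((R+\frac12)x,(R-\frac12)x)$ on root vectors and on $\mathfrak h$.

**Step 1: what $T$ does to roots.** This step relates $T$ to $P$. Since $\varepsilon_i-\varepsilon_j=\alpha_i+\dots+\alpha_{j-1}$, the positive root $\varepsilon_i-\varepsilon_j$ lies in the span of $\Gamma_1$ if and only if $i<j\le n-m$ or $n-m<i<j$. Then $T(\varepsilon_i-\varepsilon_j)=\varepsilon_{i+m}-\varepsilon_{j+m}$ with indices mod $n$ in $\{1,\dots,n\}$: in the first case both indices increase by $m$, in the second both decrease by $n-m$. In both cases the result is a positive root in the span of $\Gamma_2$. So $T$ is a bijection from the positive roots in the span of $\Gamma_1$ to those in the span of $\Gamma_2$, and for $\gamma>0$ in the span of $\Gamma_1$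
$$\mathrm{Ad}P(e_{\pm T\gamma})=e_{\pm\gamma},\qquad\mathrm{Ad}P(h_{T\gamma})=h_\gamma .$$
Iterating $i\mapsto i+m$ mod $n$ from a nonzero residue must reach $0$, since $\gcd(m,n)=1$, and just before that it is at $n-m$. So iterating $T$ on a simple root eventually reaches $\alpha_{n-m}$, where $T$ is not defined. Hence the iteration of $T$ on any positive root stops; in particular there are no cycles, and as $T$ is injective on a finite set the backward iteration stops too.

**Step 2: three families of elements of $L^\sharp$.** They are the building blocks for the next steps.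

1. $(e_{\pm T\gamma},e_{\pm\gamma})$ and $(h_{T\gamma},h_\gamma)$ for $\gamma>0$ in the span of $\Gamma_1$. Indeed $T\gamma$ is in the span of $\Gamma_2$, so $e_{\pm T\gamma},h_{T\gamma}\in\mathfrak p$, and we may take $x=y$.
2. $(e_\gamma,0)$ for $\gamma>0$ not in the span of $\Gamma_2$. Then $\gamma=\varepsilon_i-\varepsilon_j$ with $i\le m<j$, so $e_\gamma\in\mathfrak n$, and $(\mathfrak n,0)\subset L_{\mathfrak p}$.
3. $(0,e_{-\gamma})$ for $\gamma>0$ not in the span of $\Gamma_1$. Then $\gamma=\varepsilon_i-\varepsilon_j$ with $i\le n-m<j$, and $e_{-\gamma}=e_{ji}=\mathrm{Ad}P(e_{j+m-n,\,i+m})$ with $1\le j+m-n\le m<i+m\le n$. So $e_{-\gamma}\in\mathrm{Ad}P(\mathfrak n)$, and $(0,\mathfrak n)\subset L_{\mathfrak p}$.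

**Step 3: positive root vectors.** Let $\beta>0$. By (4), $\frac12\sum e_{ij}\wedge e_{ji}$ contributes $\frac12e_\beta$ to $R(e_\beta)$, and $e_\alpha\wedge e_{-T^q\alpha}$ contributes $e_\alpha$ if $T^q\alpha=\beta$ and $0$ otherwise. So $R(e_\beta)=\frac12e_\beta+\sum_{q\ge1}e_{T^{-q}\beta}$, summed over defined terms. With $N$ maximal such that $T^{-N}\beta$ is defined,
$$((R+\tfrac12)e_\beta,(R-\tfrac12)e_\beta)=\Big(\sum_{q=0}^Ne_{T^{-q}\beta},\sum_{q=1}^Ne_{T^{-q}\beta}\Big)=\sum_{q=0}^{N-1}(e_{T^{-q}\beta},e_{T^{-q-1}\beta})+(e_{T^{-N}\beta},0).$$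
The terms of the sum lie in $L^\sharp$ by family 1 with $\gamma=T^{-q-1}\beta$. The last term lies in $L^\sharp$ by family 2, since $T^{-N}\beta$ is not in the span of $\Gamma_2$ by maximality.

**Step 4: negative root vectors.** Let $\alpha>0$. Similarly (4) gives $R(e_{-\alpha})=-\frac12e_{-\alpha}-\sum_{q\ge1}e_{-T^q\alpha}$. With $N$ maximal such that $T^N\alpha$ is defined,
$$((R+\tfrac12)e_{-\alpha},(R-\tfrac12)e_{-\alpha})=-\sum_{q=0}^{N-1}(e_{-T^{q+1}\alpha},e_{-T^q\alpha})-(0,e_{-T^N\alpha}),$$
which lies in $L^\sharp$ by families 1 and 3, since $T^N\alpha$ is not in the span of $\Gamma_1$.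

**Step 5: the Cartan part.** By (4), $R$ maps $\mathfrak h$ to $\mathfrak h$, and $R|_{\mathfrak h}$ is the skew map attached to $r_0$. We read off the map that $L^\sharp$ wants on $\mathfrak h$ and show that it is the same one. Let $C=L^\sharp\cap(\mathfrak h\times\mathfrak h)$. If $(x,PyP^{-1})\in C$ then $x,y$ are diagonal and $x-y\in\mathfrak n\cap\mathfrak h=0$; so $C=\{(x,PxP^{-1}):x\in\mathfrak h\}$, of dimension $n-1$. If $(x,x)\in C$, then $x$ is diagonal and invariant under the cyclic shift by $m$; as $\gcd(m,n)=1$ it is scalar, and as it is traceless, $x=0$. So $(x,y)\mapsto x-y$ is a bijection $C\to\mathfrak h$, and there is a unique linear $R':\mathfrak h\to\mathfrak h$ with $R'(x-y)=\frac12(x+y)$ on $C$, that is,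
$$C=\{((R'+\tfrac12)h,(R'-\tfrac12)h):h\in\mathfrak h\}.$$
Since $\mathrm{Ad}P$ is an isometry of $\mathfrak h$, $C$ is isotropic for the form $\langle x,x'\rangle-\langle y,y'\rangle$ on pairs $(x,y),(x',y')$. On the elements of $C$ given by $h$ and $h'$ this form equals $\langle R'h,h'\rangle+\langle h,R'h'\rangle$. So $R'$ is skew and corresponds to some $r_0'=\sum a_i\otimes b_i\in\mathfrak h\wedge\mathfrak h$. For $\alpha\in\Gamma_1$, family 1 gives $(h_{T\alpha},h_\alpha)\in C$, so $R'(h_{T\alpha}-h_\alpha)=\frac12(h_\alpha+h_{T\alpha})$. As $\alpha(a)=\langle h_\alpha,a\rangle$ on $\mathfrak h$ and $\sum\langle a_i,x\rangle b_i=-R'x$,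
$$((\alpha-T\alpha)\otimes1)(r_0')=\sum\langle h_\alpha-h_{T\alpha},a_i\rangle b_i=-R'(h_\alpha-h_{T\alpha})=\tfrac12(h_\alpha+h_{T\alpha}).$$
So $r_0'$ satisfies (3). The solution of (3) is unique: the difference of two solutions gives a skew map of $\mathfrak h$ that kills the $n-2$ elements $h_{T\alpha}-h_\alpha=x-PxP^{-1}$, $x=h_{T\alpha}$, $\alpha\in\Gamma_1$. These are independent, because $x\mapsto x-PxP^{-1}$ is injective on $\mathfrak h$. So the map has rank at most $1$, and as skew maps have even rank, it is $0$. Hence $r_0=r_0'$, $R|_{\mathfrak h}=R'$, and $((R+\frac12)h,(R-\frac12)h)\in C\subset L^\sharp$ for $h\in\mathfrak h$. $\square$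

Since $L^\sharp$ is a subalgebra, Lemma 1 with $s=\frac12$ gives
$$\langle\langle r_{m,n},r_{m,n}\rangle\rangle=\tfrac14\Omega_0\ne0. \tag{7}$$
So the classes of $SL_n.r_{m,n}$ lie in the image of $\mathcal M$.

## 8. From $\varepsilon^2=0$ to $\varepsilon^2=s^2$, and the size of the boundary stratum

### Proof of Theorem 1

Let $r$ be triangular with carrier $\mathfrak p=\mathfrak p_{m,n}$, and $R=R_r$. By Section 4, $\mathrm{im}R=\mathfrak p$ and $\ker R=\mathfrak p^\perp=\mathfrak n$.

**Step 1: the form of $r$ is an exact cocycle.** The purpose is to extract from $r$ the matrix $e$ announced in Section 5. Put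
$$F(Rx,Ry)=\langle x,Ry\rangle\qquad\text{on }\mathfrak p. \tag{8}$$
This is well defined because $\ker R=(\mathrm{im}R)^\perp$. It is skew because $R$ is. It is nondegenerate: if $F(Rx,\cdot)=0$ then $x\in\mathfrak p^\perp=\ker R$. (Up to sign convention it is the form associated with $r$.) For the cocycle identity put $\Sigma=\sum_{\mathrm{cyc}}\langle x,[Ry,Rz]\rangle$, cyclic in $x,y,z$. As $r$ is triangular, $[Rx,Ry]=R([Rx,y]+[x,Ry])$, so
$$F([Rx,Ry],Rz)=\langle[Rx,y],Rz\rangle+\langle[x,Ry],Rz\rangle=\langle y,[Rz,Rx]\rangle+\langle x,[Ry,Rz]\rangle,$$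
and $\sum_{\mathrm{cyc}}F([Rx,Ry],Rz)=2\Sigma$. But also $F([Rx,Ry],Rz)=-F(Rz,[Rx,Ry])=-\langle z,[Rx,Ry]\rangle$, so the same cyclic sum is $-\Sigma$. Hence $\Sigma=0$ and $F$ satisfies (1). By fact (i), $F(X,Y)=\eta([X,Y])$ with $\eta\in\mathfrak p^*$; write $\eta=\langle e,\cdot\rangle|_{\mathfrak p}$ with $e\in\mathfrak g$.

**Step 2: the graph of $R$.** We turn the formula for $F$ into a description of $\mathcal G_R$. For $Y\in\mathfrak p$,
$$\langle x,Y\rangle=F(Rx,Y)=\langle e,[Rx,Y]\rangle=\langle[e,Rx],Y\rangle,$$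
so $x-[e,Rx]\in\mathfrak p^\perp=\mathfrak n$. Thus $\mathcal G_R\subseteq\{a+\varepsilon([e,a]+\nu):a\in\mathfrak p,\nu\in\mathfrak n\}$. Both have dimension $\dim\mathfrak g$, so
$$\mathcal G_R=\{a+\varepsilon([e,a]+\nu):a\in\mathfrak p,\ \nu\in\mathfrak n\}. \tag{9}$$

**Step 3: the deformed Lagrangian subalgebras.** The subspace $\mathfrak p\oplus\varepsilon\mathfrak n$ is a $Q$-Lagrangian subalgebra of $D_s$ for every $s$. Indeed
$$[a+\varepsilon\nu,a'+\varepsilon\nu']=[a,a']+s^2[\nu,\nu']+\varepsilon([a,\nu']+[\nu,a'])\in\mathfrak p\oplus\varepsilon\mathfrak n,$$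
and $Q$ vanishes on it because $\mathfrak n=\mathfrak p^\perp$. Let $u=1+\varepsilon e\in M_n(A_s)$. As $(1+\varepsilon e)(1-\varepsilon e)=1-s^2e^2$, $u$ is invertible when $\det(1-s^2e^2)\ne0$, with inverse $(1-\varepsilon e)(1-s^2e^2)^{-1}$. Let $S\ni0$ be the open set of such $s\in\mathbb A^1$. For $s\in S$, conjugation by $u$ preserves the $A_s$-valued trace, so it is an automorphism of $D_s=\mathfrak{sl}_n(A_s)$; it preserves $Q$, which is the $\varepsilon$-coefficient of the $A_s$-valued trace form. So
$$\Lambda_s=u(\mathfrak p\oplus\varepsilon\mathfrak n)u^{-1}\subset D_s,\qquad s\in S,$$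
is a Lagrangian subalgebra. At $s=0$ we have $u(a+\varepsilon\nu)u^{-1}=a+\varepsilon(\nu+[e,a])$, so $\Lambda_0=\mathcal G_R$ by (9).

**Step 4: back to tensors.** We check that $\Lambda_s$ remains a graph for $s$ near $0$. The subspace $\Lambda_s$ is the image of a linear map $\Phi_s:\mathfrak p\oplus\mathfrak n\to\mathfrak g\oplus\varepsilon\mathfrak g$ whose entries are regular functions of $s\in S$; let $\Phi_s',\Psi_s:\mathfrak p\oplus\mathfrak n\to\mathfrak g$ be its two components. The spaces $\mathfrak p\oplus\mathfrak n$ and $\mathfrak g$ have the same dimension, and $\Psi_0$ is bijective because $\Phi_0$ is injective and $\mathcal G_R\cap\mathfrak g=0$. So $\Psi_s$ is bijective on an open set $S'\subseteq S$ containing $0$. For $s\in S'$, $\Lambda_s=\mathcal G_{R_s}$ with $R_s=\Phi'_s\Psi_s^{-1}$, regular in $s$, and skew because $\Lambda_s$ is Lagrangian. Let $\rho_s\in\mathfrak g\wedge\mathfrak g$ correspond to $R_s$. Then $\rho_0=r$.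

**Step 5: the orbit of $\rho_s$.** Let $s\in S'\setminus\{0\}$. We have $\gamma_s(\mathfrak p\oplus\varepsilon\mathfrak n)=\{(a+s\nu,a-s\nu)\}=L_{\mathfrak p}$, the last equality because the left side is contained in $L_{\mathfrak p}$ and has the same dimension. The element $u$ corresponds to $(1+se,1-se)\in GL_n\times GL_n$. By (6),
$$L(\rho_s/2s)=\gamma_s(\Lambda_s)=(\mathrm{Ad}(1+se),\mathrm{Ad}(1-se))L_{\mathfrak p}\in\mathcal X_{\mathfrak p},\qquad L(\rho_s/2s)\cap\Delta=0 .$$
By Lemma 3, also $L(r_{m,n})\in\mathcal X_{\mathfrak p}$ and $L(r_{m,n})\cap\Delta=0$. By Lemma 2 there is $g\in SL_n$ with $L(\rho_s/2s)=(\mathrm{Ad}g,\mathrm{Ad}g)L(r_{m,n})=L(g.r_{m,n})$. Since $L$ determines the tensor, $\rho_s=2s\,g.r_{m,n}$.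

**Step 6: the limit.** Now $\rho_0=r\ne0$, and $\rho_s\neq0$ for $s\in S'\setminus\{0\}$ by Step 5. So $s\mapsto[\rho_s]$ is a morphism from the irreducible curve $S'$ to $\mathbb P(\mathfrak g\wedge\mathfrak g)$ that maps $S'\setminus\{0\}$ into the orbit of $[r_{m,n}]$. Hence $[r]=[\rho_0]$ lies in the Zariski closure of that orbit. The orbit lies in the image of $\mathcal M$ by (7), while $[r]$ does not, since $\langle\langle r,r\rangle\rangle=0$. So $r$ is a boundary $r$-matrix in the closure of the $SL_n$-orbit of $r_{m,n}$. $\blacksquare$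

**Example.** In $\mathfrak{sl}_2$ take the matrix of Step 1 to be $f=e_{21}$, so $F(h,e_{12})=\mathrm{tr}(2e_{21}e_{12})=2$. With $e=e_{12}$ again, and since $f^2=0$, conjugation by $1+\varepsilon f$ is $\exp(\varepsilon\,\mathrm{ad}f)$, and it sends
$$h\mapsto h+2\varepsilon f,\qquad e\mapsto e-s^2f-\varepsilon h,\qquad\varepsilon e\mapsto-s^2h+\varepsilon(e-s^2f).$$
Reading these as $R_sx+\varepsilon x$: $R_sf=\frac12h$, $R_sh=-e+s^2f$, and $R_s(e-s^2f)=-s^2h$, so $R_se=-\frac12s^2h$. By (4) this is $\rho_s=\frac12h\wedge(e-s^2f)$. The path is quadratic in $s$, and it differs from the line of Section 1. One checks $R_s^2h=s^2h$, so $R_s$ has eigenvalues $0,\pm s$, the same as $2s$ times the map of $\frac12e\wedge f$.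

### Proof of Theorem 2(a)

We build a closed incidence variety that remembers an invariant subspace. For $V\in\mathrm{Gr}(m,n)$ let $\mathfrak p_V$ be its stabilizer in $\mathfrak g=\mathfrak{sl}_n$; all $\mathfrak p_V$ are $SL_n$-conjugates of $\mathfrak p_{m,n}$. In $\mathbb P((\mathfrak g\wedge\mathfrak g)\oplus k)\times\mathrm{Gr}(m,n)$ consider
$$Z=\{([r:s],V):\ \langle\langle r,r\rangle\rangle=s^2\Omega_0,\ (R_r+s)\mathfrak g\subseteq\mathfrak p_V\}.$$
The first condition is homogeneous of degree $2$ in $(r,s)$. The second says that for each $x\in\mathfrak g$ the composite $V\to k^n\to k^n/V$ induced by $(R_r+s)x$, which is linear in $(r,s)$, vanishes. So $Z$ is closed, hence projective. If $([r:s],V)\in Z$ then $r\ne0$, since $r=0$ would force $s^2\Omega_0=0$ and $s=0$. So $([r:s],V)\mapsto[r]$ is a morphism $Z\to\mathbb P(\mathfrak g\wedge\mathfrak g)$, and its image is closed.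

By Lemma 3 the first projection of $L(r_{m,n})$ is $\mathfrak p_{V_m}$, that is, $(R_{r_{m,n}}+\frac12)\mathfrak g=\mathfrak p_{V_m}$. Together with (7) and equivariance, $([g.r_{m,n}:\frac12],gV_m)\in Z$ for all $g\in SL_n$. So the image contains the orbit of $[r_{m,n}]$, hence its closure: every $[r]$ in the closure lifts to some $([r:s],V)\in Z$. If $r$ is triangular, then $s^2\Omega_0=0$, so $s=0$, and the carrier $\mathrm{im}R_r$ is contained in $\mathfrak p_V$, a conjugate of $\mathfrak p_{m,n}$.

Suppose now that the carrier is $\mathfrak p_{m',n}$. Then $V$ is a nonzero proper $\mathfrak p_{m',n}$-invariant subspace of $k^n$. The only such subspace $W$ is $V_{m'}$. Indeed, if $w\in W$ has a coordinate $w_\ell\ne0$ with $\ell>m'$, then $e_{j\ell}w=w_\ell e_j\in W$ for all $j\ne\ell$, and then $w-\sum_{j\ne\ell}w_je_j=w_\ell e_\ell\in W$, so $W=k^n$. Otherwise $W\subseteq V_{m'}$, and the same argument with $\ell,j\le m'$ gives $W=V_{m'}$. So $V=V_{m'}$ and $m'=\dim V=m$. The converse is Theorem 1. $\blacksquare$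

### Proof of Theorem 2(b)

We prove the dimension count for any $\mathfrak g$ and $\mathfrak p$ as in Section 6 and any triangular $r$ with carrier $\mathfrak p$ whose form (8) is exact, $F(X,Y)=\eta([X,Y])$. (Step 1 above, up to the use of fact (i), applies to any parabolic carrier.) For $\mathfrak p_{m,n}$ we have $\dim\mathfrak z=1$.

**Step 1: the quasitriangular orbit.** Let $L(r')\in\mathcal X_{\mathfrak p}$. Then $L(r')$ is a subalgebra, so $\langle\langle r',r'\rangle\rangle=\frac14\Omega_0$. The Lie algebra of the stabilizer of $[r']$ is $\{x:[x,r']=\lambda r'\text{ for some }\lambda\}$. If $[x,r']=\lambda r'$, apply $x$ to $\langle\langle r',r'\rangle\rangle$: the expression is quadratic in $r'$, and its value is invariant, so $0=2\lambda\langle\langle r',r'\rangle\rangle$ and $\lambda=0$. So the stabilizer of $[r']$ has the same Lie algebra as that of $r'$, which is that of the stabilizer of $L(r')$, of dimension $\dim\mathfrak z$ by Lemma 2. Hence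
$$\dim G[r']=\dim\mathfrak g-\dim\mathfrak z. \tag{10}$$

**Step 2: the stabilizer of $[r]$ in terms of $F$.** Suppose $[x,r]=\lambda r$, that is, $[x,Ru]=R[x,u]+\lambda Ru$ for all $u$. Then $x$ normalizes $\mathrm{im}R=\mathfrak p$, so $x\in\mathfrak p$. From $F(Ru,Y)=\langle u,Y\rangle$ we get, for $Y\in\mathfrak p$,
$$F([x,Ru],Y)+F(Ru,[x,Y])=\langle[x,u]+\lambda u,Y\rangle-\langle[x,u],Y\rangle=\lambda\langle u,Y\rangle,$$
which says
$$F([x,X],Y)+F(X,[x,Y])=\lambda F(X,Y)\qquad(X,Y\in\mathfrak p). \tag{11}$$
Conversely, let $x\in\mathfrak p$ satisfy (11), and put $\delta=[x,Ru]-R[x,u]-\lambda Ru\in\mathfrak p$. Then for $Y\in\mathfrak p$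
$$F(\delta,Y)=\big(\lambda\langle u,Y\rangle+\langle[x,u],Y\rangle\big)-\langle[x,u],Y\rangle-\lambda\langle u,Y\rangle=0,$$
where the bracket is $F([x,Ru],Y)=\lambda F(Ru,Y)-F(Ru,[x,Y])$. As $F$ is nondegenerate, $\delta=0$ and $[x,r]=\lambda r$.

**Step 3: counting.** By the Jacobi identity the left side of (11) is $\eta([x,[X,Y]])$. So (11) says that $\eta\circ\mathrm{ad}x-\lambda\eta$ vanishes on $[\mathfrak p,\mathfrak p]$. The map $x\mapsto\eta\circ\mathrm{ad}x=F(x,\cdot)$ is a bijection $\mathfrak p\to\mathfrak p^*$. So the Lie algebra of the stabilizer of $[r]$ is the preimage of $k\eta+(\mathfrak p/[\mathfrak p,\mathfrak p])^*$. Here $\eta\notin(\mathfrak p/[\mathfrak p,\mathfrak p])^*$ because $F\ne0$, and $\dim\mathfrak p/[\mathfrak p,\mathfrak p]=\dim\mathfrak z$ because $[\mathfrak p,\mathfrak p]=[\mathfrak l,\mathfrak l]\oplus\mathfrak n$. So the stabilizer has dimension $\dim\mathfrak z+1$, and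
$$\dim G[r]=\dim\mathfrak g-\dim\mathfrak z-1. \tag{12}$$

**Step 4: the component.** For $\mathfrak p_{m,n}$, (10) with $r'=r_{m,n}$ (Lemma 3) and (12) give $n^2-2$ and $n^2-3$. By Theorem 1, and since triangular and quasitriangular classes are disjoint, $\overline{SL_n[r]}$ is an irreducible closed subset of $\overline{SL_n[r_{m,n}]}\setminus SL_n[r_{m,n}]$; to see this, note that an orbit is open in its closure, so this complement is closed, and it contains $SL_n[r]$. The complement has dimension at most $n^2-3$, so the irreducible closed subset $\overline{SL_n[r]}$ of dimension $n^2-3$ is one of its components. $\blacksquare$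

## 9. Cocycles on a parabolic and the deformation for every simple $\mathfrak g$

Now $\mathfrak g$ is simple and $\mathfrak p=\mathfrak l\oplus\mathfrak n$ is any proper parabolic. Two things change in the proof of Theorem 1: $F$ need not be exact, and $1+\varepsilon e$ has no meaning outside a matrix algebra.

**Step 1: all cocycles on $\mathfrak p$.** We determine all skew forms $F$ on $\mathfrak p$ with (1). Let $Z^2\subset\wedge^2\mathfrak p^*$ be the space of these forms and $B^2$ that of the forms $\eta([X,Y])$. The reductive algebra $\mathfrak l$ acts semisimply on $\mathfrak p$, because $\mathfrak z$ acts by commuting semisimple operators and $[\mathfrak l,\mathfrak l]$ is semisimple. Hence it acts semisimply on $Z^2$, and $Z^2=(Z^2)^{\mathfrak l}\oplus\mathfrak l\cdot Z^2$. A Lie algebra acts trivially on its cohomology, so $\mathfrak l\cdot Z^2\subseteq B^2$. Therefore $F$ is, modulo $B^2$, equal to an $\mathfrak l$-invariant cocycle $F_0$.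

There is an element of $\mathfrak z$ that acts on $\mathfrak n$ with positive integral eigenvalues and on $\mathfrak l$ by $0$: with $\mathfrak p$ standard, take the element on which the simple roots of $\mathfrak l$ are $0$ and the other simple roots are $1$. If $X\in\mathfrak p$ and $Y\in\mathfrak n$ are eigenvectors with eigenvalues $i\ge0$ and $j>0$, invariance gives $(i+j)F_0(X,Y)=0$. So $F_0(\mathfrak p,\mathfrak n)=0$. For $x,y,w\in\mathfrak l$, invariance under $x$ gives $F_0([x,y],w)=-F_0(y,[x,w])=-F_0([w,x],y)$, and then (1) gives $F_0([y,w],x)=0$. So $F_0([\mathfrak l,\mathfrak l],\mathfrak l)=0$, and $F_0$ is pulled back along the projection $X\mapsto X_{\mathfrak z}$ of $\mathfrak p=[\mathfrak l,\mathfrak l]\oplus\mathfrak z\oplus\mathfrak n$ to $\mathfrak z$.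

We have $\mathfrak z\perp\mathfrak n$ since $\mathfrak n=\mathfrak p^\perp$, and $\langle\mathfrak z,[\mathfrak l,\mathfrak l]\rangle=\langle[\mathfrak z,\mathfrak l],\mathfrak l\rangle=0$. The form is nondegenerate on $\mathfrak l\cong\mathfrak p/\mathfrak p^\perp$, hence on its orthogonal summand $\mathfrak z$. Therefore
$$F(X,Y)=\langle e,[X,Y]\rangle+\langle\varphi(X_{\mathfrak z}),Y_{\mathfrak z}\rangle,\qquad e\in\mathfrak g,\ \varphi\in\mathfrak{so}(\mathfrak z). \tag{13}$$
If $\dim\mathfrak z=1$, then $\varphi=0$. Applied to $\mathfrak p_{m,n}$, this is fact (i).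

**Step 2: the graph of $R$.** Let $r$ be triangular with carrier $\mathfrak p$, $R=R_r$, and $F$ as in (8); it is a nondegenerate cocycle by Step 1 of the proof of Theorem 1. For $Y\in\mathfrak p$, since $\mathfrak z\perp[\mathfrak l,\mathfrak l]\oplus\mathfrak n$, (13) gives $\langle x,Y\rangle=F(Rx,Y)=\langle[e,Rx]+\varphi((Rx)_{\mathfrak z}),Y\rangle$. So $x-[e,Rx]-\varphi((Rx)_{\mathfrak z})\in\mathfrak n$, and comparing dimensions
$$\mathcal G_R=\{a+\varepsilon([e,a]+\varphi(a_{\mathfrak z})+\nu):a\in\mathfrak p,\ \nu\in\mathfrak n\}. \tag{14}$$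

**Step 3: the subalgebra to be moved.** In place of $\mathfrak p\oplus\varepsilon\mathfrak n$ we use
$$K=\{a+\varepsilon(\varphi(a_{\mathfrak z})+\nu):a\in\mathfrak p,\ \nu\in\mathfrak n\},\qquad\dim K=\dim\mathfrak g .$$
It is a subalgebra of $D_s$ for every $s$. Indeed, the $\mathfrak g$-part of the bracket of two elements is $[a,a']+s^2[\varphi(a_{\mathfrak z})+\nu,\varphi(a'_{\mathfrak z})+\nu']$, which lies in $[\mathfrak p,\mathfrak p]=[\mathfrak l,\mathfrak l]\oplus\mathfrak n$ and so has zero $\mathfrak z$-component. The $\varepsilon$-part is $[a,\varphi(a'_{\mathfrak z})+\nu']+[\varphi(a_{\mathfrak z})+\nu,a']$, which lies in $\mathfrak n$ because $[\mathfrak p,\mathfrak z]\subseteq\mathfrak n$ and $[\mathfrak p,\mathfrak n]\subseteq\mathfrak n$. So the bracket is again in $K$. And $K$ is Lagrangian: $Q$ of two elements is $\langle a_{\mathfrak z},\varphi(a'_{\mathfrak z})\rangle+\langle\varphi(a_{\mathfrak z}),a'_{\mathfrak z}\rangle=0$.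

**Step 4: the automorphisms.** The span of the ad-nilpotent elements of $\mathfrak g$ is nonzero and stable under $G$, hence is an ideal, hence all of $\mathfrak g$. So write $e=\sum_{i=1}^de_i$ with $e_i$ ad-nilpotent, and put $u_s=\prod_{i=1}^d\exp(\varepsilon\,\mathrm{ad}e_i)$. Each factor is the exponential of the nilpotent inner derivation $\mathrm{ad}(\varepsilon e_i)$ of $D_s$. So $u_s$ is an automorphism of $D_s$; it preserves $Q$, which is an invariant form on $D_s$; and its entries on $\mathfrak g\oplus\varepsilon\mathfrak g$ are polynomial in $s$. At $s=0$, $u_0(a+\varepsilon b)=a+\varepsilon(b+[e,a])$, so $u_0K=\mathcal G_R$ by (14).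

**Step 5: $r$ is a boundary $r$-matrix.** The subspace $u_sK$ is the image of a fixed space of dimension $\dim\mathfrak g$ under an injective linear map polynomial in $s$. Its $\varepsilon$-component is bijective at $s=0$ because $\mathcal G_R\cap\mathfrak g=0$, and hence bijective for $s$ in an open neighborhood of $0$. There $u_sK=\mathcal G_{R_s}$ with $R_s$ regular in $s$, and skew since $u_sK$ is Lagrangian; let $\rho_s$ be the corresponding tensor, so $\rho_0=r$. As $u_sK$ is a subalgebra of $D_s$, Lemma 1 gives $\langle\langle\rho_s,\rho_s\rangle\rangle=s^2\Omega_0$. So for $s\ne0$ near $0$ we have $\rho_s\ne0$ and $[\rho_s]$ is in the image of $\mathcal M$. Hence $[r]=[\rho_0]$ is in the closure of that image, and not in it, because $\langle\langle r,r\rangle\rangle=0$. So $r$ is a boundary $r$-matrix.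

**Step 6: the exact case.** Let $F$ be exact. Then we may choose $e$ with $F(X,Y)=\langle e,[X,Y]\rangle$ and $\varphi=0$, so $K=\mathfrak p\oplus\varepsilon\mathfrak n$, and $\gamma_s(K)=L_{\mathfrak p}$ for $s\ne0$, as in Step 5 of the proof of Theorem 1. Under $\gamma_s$, $u_s$ becomes $\big(\prod\exp(s\,\mathrm{ad}e_i),\prod\exp(-s\,\mathrm{ad}e_i)\big)$, which comes from $G\times G$. So by (6), $L(\rho_s/2s)=\gamma_s(u_sK)\in\mathcal X_{\mathfrak p}$, and it is complementary to $\Delta$. Put
$$O_{\mathfrak p}=\{r':L(r')\in\mathcal X_{\mathfrak p}\},$$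
which depends only on $\mathfrak p$. It is nonempty, since it contains $\rho_s/2s$ for $s\ne0$ near $0$. Since $L(r')\cap\Delta=0$ always, since $L(g.r')=(\mathrm{Ad}g,\mathrm{Ad}g)L(r')$, and since $L$ determines the tensor, Lemma 2 says that $O_{\mathfrak p}$ is one $G$-orbit. Its members satisfy $\langle\langle r',r'\rangle\rangle=\frac14\Omega_0$, so they are quasitriangular. As $[\rho_s]\in[O_{\mathfrak p}]$ for $s\ne0$ near $0$, $[r]\in\overline{[O_{\mathfrak p}]}$. By (10) and (12), $\dim[O_{\mathfrak p}]=\dim\mathfrak g-\dim\mathfrak z$ and $\dim G[r]=\dim\mathfrak g-\dim\mathfrak z-1$, so $G[r]$ has codimension one in $\overline{[O_{\mathfrak p}]}$. This proves Theorem 3. $\blacksquare$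

For $\mathfrak g=\mathfrak{sl}_n$ and $\gcd(m,n)=1$, Lemma 3 says that $O_{\mathfrak p_{m,n}}=SL_n.r_{m,n}$, and Step 6 gives Theorem 1 again, with $u_s$ in place of conjugation by $1+\varepsilon e$.
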